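# Closed conformally flat Lorentzian manifolds whose lightlike geodesics are all projectively incomplete

## 1. A past light cone and its compact quotients

Let $n\ge 2$ and let $\mathbf R^{1,n}$ carry the form $\langle x,x\rangle=-t^2+|y|^2$, $x=(t,y)$. In these notes a null vector is always a nonzero *future* null vector; $e_0=(1,0)$ and $C_1=\{(1,\nu):\nu\in S^{n-1}\}$. We begin inside the past light cone
$$\Omega=I^-(0)=\{t<-|y|\}.$$

Follow a light ray from $x=(-1,0)$ in the direction $v=(1,\nu)$. The point $(-1+s,s\nu)$ lies in $\Omega$ if and only if $1-s>|s|$, that is, $s<\frac12$. So the ray runs over $s\in(-\infty,\frac12)$. In general $\langle x+sv,x+sv\rangle=\langle x,x\rangle+2s\langle x,v\rangle$ with $\langle x,v\rangle>0$, so every null line meeting $\Omega$ stays in it for $s<r^+(x,v)$, where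
$$r^+(x,v)=\frac{-\langle x,x\rangle}{2\langle x,v\rangle}. \tag{1.1}$$

Write $x=-e^{\tau}\omega$ with $\omega$ in the hyperboloid $\mathbf H^n=\{\langle\omega,\omega\rangle=-1\}$, future sheet. Since $dx=-e^\tau(\omega\,d\tau+d\omega)$ and $\langle\omega,d\omega\rangle=0$,
$$\langle dx,dx\rangle=e^{2\tau}\left(-d\tau^2+\mathsf g_{\rm hyp}\right). \tag{1.2}$$
So $\Omega$ is conformal to $\mathbf R\times\mathbf H^n$; dilations of $\Omega$ are translations in $\tau$, and elements of $O^+(1,n)$ are isometries of $\mathbf H^n$. If $N=\Gamma_0\backslash\mathbf H^n$ is a closed hyperbolic manifold (for $n=2$, a surface of genus 2), the group generated by $x\mapsto 2x$ and $\Gamma_0$ has the closed quotient $M\cong S^1\times N$.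

Are the lightlike geodesics of $M$ complete? For the metric $-d\tau^2+\mathsf g_{\rm hyp}$ the affine parameter is $\tau\in\mathbf R$, so they are. For the flat metric it is $s$, and on the ray above $e^{2\tau}=-\langle x+sv,x+sv\rangle=1-2s$, i.e. $s=\frac12(1-e^{2\tau})$, which stops at $\frac12$. The affine parameter depends on the metric in the conformal class. In a conformally flat manifold something weaker than a parameter is conformally invariant: the flat parameter $s$ up to Möbius changes $s\mapsto\frac{as+b}{cs+d}$. In this sense our ray occupies the interval $(-\infty,\frac12)$ of $\mathbf{RP}^1$, whose complement has interior. No Möbius change turns it into all of $\mathbf R$, which is $\mathbf{RP}^1$ minus one point. So no light ray of $M$ contains a projective copy of $\mathbf R$.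

Compare two other examples. In the flat torus $\mathbf R^{1,n}/\mathbf Z^{n+1}$ light rays are full affine lines. In the half-space $\{t<0\}$ the null line $x+sv$, $v\in C_1$, is cut at $s=-t$, exactly as in the cone. The half-space is also homogeneous: the similarities $x\mapsto\lambda Ax+a$ with $\lambda>0$, $A\in SO(n)$, $a\in\{0\}\times\mathbf R^n$ act transitively on it. But we exhibited a closed quotient only for the cone. If $M$ is closed and no light ray of it contains a projective copy of $\mathbf R$, must its universal cover be the cone, i.e. $\mathbf R\times\mathbf H^n$? This question is taken from Adam Chalumeau, "On Markowitz's pseudodistance for conformal manifolds", arXiv:2509.15745 (2025). The answer is yes. We now make it precise.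

## 2. The Einstein universe, photons and Minkowski charts

**Definition (Einstein universe).** $\mathbf R^{2,n+1}$ is $\mathbf R^{n+3}$ with a quadratic form of signature $(2,n+1)$, say $-|a|^2+|x|^2$ on $\mathbf R^2\times\mathbf R^{n+1}$. The Einstein universe $\mathbf{Ein}^{1,n}$ is its projectivized null cone with its natural conformally flat Lorentzian structure. Normalizing $|a|=|x|=1$ one gets $(S^1\times S^n)/\pm1$, so the universal cover is
$$X:=\widetilde{\mathbf{Ein}}^{1,n}=\left(\mathbf R\times S^n,\,[-d\eta^2+g_{S^n}]\right),\qquad (\eta,x)\mapsto[\cos\eta:\sin\eta:x],$$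
with deck group generated by $\sigma(\eta,x)=(\eta+\pi,-x)$. We let $d$ be the distance of $S^n$ and $G^+$ the group of time-orientation preserving conformal transformations of $X$.

**Definition (photons).** A photon of $\mathbf{Ein}^{1,n}$ is the projectivization of a totally isotropic 2-plane, hence a projective line. A photon of $X$ is a lift of one.

Let $M$ be a closed conformally flat Lorentzian manifold of dimension $n+1$ with universal cover $\widetilde M$ and developing map $\mathrm{dev}:\widetilde M\to X$, a local conformal diffeomorphism.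

**Definition (projectively parametrized lightlike geodesics).** For an interval $J\subset\widetilde{\mathbf{RP}}^1$, a map $\gamma:J\to M$ belongs to $\mathsf{PPL}(J,M)$ if it is constant, or if for a lift $\tilde\gamma$ to $\widetilde M$ the map $\mathrm{dev}\circ\tilde\gamma$ is the restriction to $J$ of a lift $\widetilde{\mathbf{RP}}^1\to X$ of a projective isomorphism from $\mathbf{RP}^1$ onto a photon of $\mathbf{Ein}^{1,n}$. Identify $\mathbf R$ with an affine chart of $\widetilde{\mathbf{RP}}^1$, a lift of $\mathbf{RP}^1$ minus one point. $M$ is totally conformally lightlike incomplete if every $\gamma\in\mathsf{PPL}(\mathbf R,M)$ is constant.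

**Definition (diamond).** $\mathbf D^{1,n}=I^+(p)\cap I^-(q)\subset\mathbf R^{1,n}$ with $q\in I^+(p)$. It is conformally equivalent to $\mathbf R\times\mathbf H^n$ with $-dt^2\oplus\mathsf g_{\rm hyp}$.

Throughout, $n\ge2$, everything is smooth, and $M$ is connected (otherwise argue on each component).

**Theorem A.** Let $M^{n+1}$ be a closed conformally flat Lorentzian manifold that is totally conformally lightlike incomplete. Then $\mathrm{dev}$ is a diffeomorphism from $\widetilde M$ onto a set $I^+(p)\cap I^-(q)\subset X$ which lies in a Minkowski chart and is a Minkowski diamond there. In particular $\widetilde M$ is conformally diffeomorphic to $\mathbf D^{1,n}=\mathbf R\times\mathbf H^n$.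

**Theorem B.** (i) Every closed quotient of $\mathbf R\times\mathbf H^n$ by a discrete group of conformal transformations acting freely is totally conformally lightlike incomplete. (ii) If $M$ is as in Theorem A, then $M=\Gamma\backslash(\mathbf R\times\mathbf H^n)$ with $\Gamma\subset\mathrm{Isom}(\mathbf R)\times\mathrm{Isom}(\mathbf H^n)$. The time-orientation preserving subgroup $\Gamma^+$ (index $\le2$) is $\{(a,g):g\in\Gamma_0,\ a\bmod\ell=c(g)\}$ for a cocompact discrete $\Gamma_0\subset\mathrm{Isom}(\mathbf H^n)$, some $\ell>0$ and a homomorphism $c:\Gamma_0\to\mathbf R/\ell\mathbf Z$. $M$ has a finite cover diffeomorphic to $S^1\times N$ with $N$ closed hyperbolic. (iii) Compactness cannot be replaced by homogeneity: $\{t<0\}\subset\mathbf R^{1,n}$ is conformally homogeneous and totally lightlike incomplete but not conformal to $\mathbf D^{1,n}$.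

Here are the facts about $X$ that we use.

**(E1) Photons.** Photons of $X$ are $s\mapsto(\eta_0+s,c(s))$ with $c$ a unit speed geodesic of $S^n$. They project to $[\cos s\,u+\sin s\,u']$ with $u,u'$ spanning an isotropic plane, so $\tan s$ is a projective parameter, and affine charts of $\widetilde{\mathbf{RP}}^1$ correspond to open arcs of $\eta$-length exactly $\pi$. Future photons from $P$ refocus at $\sigma P$.

**(E2) Causality.** $(\eta,x)\ll(\eta',x')$ iff $\eta'-\eta>d(x,x')$, and $(\eta,x)\le(\eta',x')$ iff $\eta'-\eta\ge d(x,x')$. The relation $\le$ is a closed partial order, $\ll$ is open, $A\le B\ll C$ or $A\ll B\le C$ imply $A\ll C$, and $\partial J^\pm(P)=J^\pm(P)\setminus I^\pm(P)$. For points of $X$, $I^\pm,J^\pm$ refer to these relations.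

**(E3) Charts.** For $P\in X$ put
$$\mathsf M(P)=I^+(P)\cap I^-(\sigma^2P)=I^+(P)\setminus J^+(\sigma P).$$
If $P=(\eta_c-\pi,x_c)$ and $\chi=d(x,x_c)$, both sets are $\{|\eta-\eta_c|+\chi<\pi\}$, because $J^+(\sigma P)=\{\eta-\eta_c\ge\pi-\chi\}$. We call this the chart centered at $(\eta_c,x_c)$. It is conformal to $\mathbf R^{1,n}$ by $t\pm|y|=\tan\frac{(\eta-\eta_c)\pm\chi}2$ (same angular direction). Hence $(t,y)\to P$ as $t\to-\infty$ with $y$ fixed, and we call $P$ the past infinity. If $A\le B\le C$ and $A,C\in\mathsf M(P)$, then $P\ll A\le B\le C\ll\sigma^2P$, so $B\in\mathsf M(P)$; thus $\mathsf M(P)$ is causally convex and its causal relations are the Minkowskian ones. In the null cone model, with the form $\langle y,y\rangle+ab$ on triples $(a,y,b)$, the chart is $y\mapsto[1:y:-\langle y,y\rangle]$ and $[P]=[0:0:1]$. A null line $y+sv$ goes to $[1:y+sv:-\langle y,y\rangle-2s\langle y,v\rangle]$, linear in $s$. So null lines of $\mathsf M(P)$ are photons minus one point, arcs of $\eta$-length $\pi$, and the affine parameter is projective. Two consequences: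

- If $Q\in\mathsf M(P)$, the chart centered at a midpoint of a timelike geodesic from $P$ to $Q$ contains $P$ and $Q$, hence by causal convexity $\bar D(P,Q):=J^+(P)\cap J^-(Q)$, which is a closed Minkowski diamond there. Indeed, for $P=(0,x_0)$, $Q=(T,x)$, $\delta=d(x_0,x)$, we have $T+\delta<2\pi$, so $\frac T2+\frac \delta2<\pi$.
- A closed photon arc of length $<\pi$ lies in the chart centered at its midpoint.

**(E4) Liouville's theorem** ($n+1\ge3$). Conformal diffeomorphisms between connected open sets of $X$ extend uniquely to conformal transformations of $X$. Elements of $G^+$ fixing $P$ preserve $\mathsf M(P)$ and act on it as orthochronous similarities. The stabilizer in $G^+$ of $0\in\mathbf R^{1,n}\subset X$ consists of the maps $D\circ\kappa_c$, $D\in\mathbf R_+\times O^+(1,n)$, $c\in\mathbf R^{1,n}$, where near $0$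
$$\kappa_c(x)=\frac{x+\langle x,x\rangle c}{1+2\langle c,x\rangle+\langle c,c\rangle\langle x,x\rangle},\qquad\text{so } d\kappa_c(0)=\mathrm{id},\quad \kappa_c(sv)=\frac{s}{1+2s\langle c,v\rangle}\,v\ \text{ for } v \text{ null}.$$

**(E5) Leaving a chart through its boundary.** *If $q\in I^+(P)\cap\partial J^+(\sigma P)$, then $I^-(q)\cap\mathsf M(P)$ contains a complete null line of $\mathsf M(P)$.* Indeed $q$ lies on a photon from $\sigma P$ (or is $\sigma P$), so $[q]\perp[P]$ and $[q]=[0:u:c]$ with $\langle u,u\rangle=0$. The point $y$ of the chart is on the light cone of $[q]$ iff $\langle u,y\rangle+\frac c2=0$. This is empty (if $u=0$) or an affine null hyperplane. The set $I^-(q)\cap\mathsf M(P)$ is open, nonempty since $P\ll q$, and its frontier in $\mathsf M(P)$ is contained in that light cone. So it contains $\mathsf M(P)$ or an open half-space bounded by a null hyperplane, and such a half-space contains null lines parallel to the null direction of its boundary.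

A chart $\mathbf R^{1,n}$ always means some $\mathsf M(P)\subset X$. "Lorentz coordinates" of a chart are affine coordinates $(t,y)$, future oriented, in which $\langle\,,\rangle=-dt^2+|dy|^2$.

For orientation: the set $I^+(p)\cap I^-(q)$ with $q\in\mathsf M(p)$ is, in the chart $\mathsf M(p)$, the past cone $I^-(q)$ of Section 1, conformal to $\mathbf R\times\mathbf H^n$ by (1.2); in the chart of the first consequence above it is a diamond. So the cone of Section 1 and the diamond are the same set.

## 3. Lengths of photon arcs and the function $F$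

Assume from now on, through the proof of Theorem A, that $M$ satisfies the hypothesis of Theorem A.

Pull back the time orientation of $X$ to $\widetilde M$. A subgroup of index $\le2$ of $\pi_1(M)$ preserves it; passing to the corresponding cover changes neither $\widetilde M$ nor the hypothesis. So assume $\Gamma=\pi_1(M)$ preserves it, and let $\mathrm{hol}:\Gamma\to G^+$ be the holonomy: $\mathrm{dev}\circ\gamma=\mathrm{hol}(\gamma)\circ\mathrm{dev}$. Fix a complete $\Gamma$-invariant Riemannian metric $h$ and a $\Gamma$-invariant 1-form $\theta$ on $\widetilde M$, both lifted from $M$, with $\theta>0$ on nonzero future causal vectors (such forms exist locally and add up under a partition of unity). Since $M$ is compact, $\theta(v)\asymp|v|_h$ on null vectors.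

A continuous section of $\mathrm{dev}$ over a connected set is determined by one value. A local homeomorphism that is injective on a compact set is injective on a neighborhood of it; so a section over a compact set extends to a neighborhood. On a compact photon arc of $\widetilde M$ the map $\mathrm{dev}$ is injective, because $\eta$ increases. Hence:

**(3.1)** *Nearby photon arcs of $X$ lift near a given compact photon arc of $\widetilde M$; points of photons of $\widetilde M$ depend continuously on the initial point, direction and parameter.*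

**Definition ($T^\pm$, $e^\pm$).** For $x\in\widetilde M$ and a null direction $\xi$ at $x$, $T^\pm(x,\xi)>0$ are the future/past $\eta$-lengths of the maximal photon arc of $\widetilde M$ through $x$ in direction $\xi$, and $e^\pm(x,\xi)\in X$ are the endpoints of its developed image. These ends are not attained in $\widetilde M$.

By (E1) an element of $\mathsf{PPL}(\mathbf R,M)$ that is not constant is the same as a photon arc of length exactly $\pi$ in $\widetilde M$, projected to $M$. So the hypothesis says
$$T^+(x,\xi)+T^-(x,\xi)<\pi\quad\text{always.}\tag{H}$$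
In particular no developed photon arc of $\widetilde M$ is a complete null line of a chart.

**Definition ($F$).** Take a projective parameter $s$ along the maximal photon through $x$ with $s=0$ and velocity $v$ at $x$. Let $s_\pm$ be the parameters of the ends, $\alpha=1/s_+\in\mathbf R$, $\beta=-1/s_-\in\mathbf R$ (value $0$ if the end is at $\infty$), and $F(x,v)=\alpha+\beta$.

All such parameters differ by $s\mapsto s/(1+bs)$, which replaces $(\alpha,\beta)$ by $(\alpha+b,\beta-b)$. So $F$ is well defined, $\Gamma$-invariant and homogeneous of degree 1 in $v$. With the parameter $\tan(\cdot)/d\eta(v)$,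
$$F(x,v)=d\eta(v)\,(\cot T^++\cot T^-)=d\eta(v)\,\frac{\sin(T^++T^-)}{\sin T^+\,\sin T^-}>0. \tag{3.2}$$
If the photon through $x$ contains the points of parameter $|s|<R$ (projective, velocity $v$ at $s=0$), then $\alpha,\beta\le1/R$, so
$$F(x,v)\le 2/R. \tag{3.3}$$

In a chart, $\alpha(x,v),\beta(x,v)$ denote these quantities for the affine parameter. Let $\vartheta$ be the $\eta$-length from $x$ and $m=d\eta(v)$. Then $\tan\vartheta=\frac{ms}{1+bs}$ with $b=b(x,v)$ smooth, i.e. $\frac1s=m\cot\vartheta-b$, so
$$\alpha=m\cot T^+-b,\qquad \beta=m\cot T^-+b. \tag{3.4}$$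
Moving the base point by affine parameter $u$ along the photon replaces $s_-$ by $s_--u$, hence
$$\beta\ \text{ becomes }\ \frac{\beta}{1+\beta u}. \tag{3.5}$$
We write $r^+$ for the affine length to the future end when this end lies in the chart; then $\alpha=1/r^+>0$.

Example: for the cone $I^-(0)$ (with $\mathrm{dev}$ the inclusion), the past end is exactly at infinity, so $\beta=0$. By (1.1), $F=\alpha=\frac{2\langle x,v\rangle}{-\langle x,x\rangle}$. From $e^{2\tau}=-\langle x,x\rangle$ we get $d\tau(v)=\langle x,v\rangle/\langle x,x\rangle$, so $F=-2\,d\tau$: on null vectors $F$ is an invariant 1-form. For $\{t<0\}$ one finds $F(x,v)=dt(v)/|t|$. If the past end lies beyond infinity in a chart, $s_-$ is positive and $\beta<0$.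

## 4. Compactness makes $F$ comparable with an invariant form

**Lemma 4.1.** (a) $T^\pm$ are continuous. (b) There is $C$ with $C^{-1}\theta(v)\le F(x,v)\le C\,\theta(v)$ for all null $v$.

**Step 1: semicontinuity and the upper bound.** This step extracts what (3.1) gives for free. By (3.1), $T^\pm$ are lower semicontinuous. As $\cot$ decreases on $(0,\pi)$, $F$ is upper semicontinuous by (3.2), hence bounded above on the $h$-unit null vectors, a bundle on which $\Gamma$ acts cocompactly. As $|v|_h\asymp\theta(v)$, the upper bound follows.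

**Step 2: the lower bound.** Here we show that $F$ cannot degenerate. The first attempt is to take unit null vectors $v_k\to v$ with $F(v_k)\to0$ and look for a contradiction at $v$. It stops at once: upper semicontinuity gives only $\limsup F(v_k)\le F(v)$, which is compatible with $F(v_k)\to0$ and $F(v)>0$. The cure is not to insist on the base point: each photon carries a large family of projective parametrizations, and we choose the one for which it moves fastest at $0$.

Suppose there are null $v_k$ with $|v_k|_h=1$ and $F(v_k)\to0$. Choose a projective parameter with $\alpha=\beta=F(v_k)/2$: the maximal photon becomes $c_k:(-R_k,R_k)\to\widetilde M$ with $c_k'(0)=v_k$ and $R_k=2/F(v_k)\to\infty$. Let $\rho_k=R_k/2$, and let $r_k$ maximize $|c_k'(r)|_h(\rho_k^2-r^2)$ on $[-\rho_k,\rho_k]$; the maximum is at least its value $\rho_k^2$ at $0$. Let $m$ be the increasing Möbius automorphism of $(-\rho_k,\rho_k)$ with $m(0)=r_k$, and $\tilde c_k=c_k\circ m$. Since $\frac{m'(r)}{\rho_k^2-m(r)^2}=\frac1{\rho_k^2-r^2}$, we have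
$$|\tilde c_k'(r)|_h(\rho_k^2-r^2)=|c_k'(m(r))|_h(\rho_k^2-m(r)^2),$$
which is maximal at $r=0$, and $a_k:=|\tilde c_k'(0)|_h\ge1$. Put $\hat c_k(s)=\tilde c_k(s/a_k)$ for $|s|<S_k:=a_k\rho_k\to\infty$. Then
$$|\hat c_k'(0)|_h=1,\qquad |\hat c_k'(s)|_h\le(1-s^2/S_k^2)^{-1}.$$
After applying elements of $\Gamma$, $\hat c_k(0)$ stays in a compact set. Since $h$ is complete, by Arzelà–Ascoli a subsequence converges locally uniformly to $\hat c:\mathbf R\to\widetilde M$.

We check that the limit is not constant and is projectively parametrized. Let $\vartheta_k(s)$ be the $\eta$-length from $\hat c_k(0)$ to $\hat c_k(s)$. Then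
$$\tan\vartheta_k(s)=\frac{m_ks}{1+b_ks},\qquad \vartheta_k'(s)=\frac{m_k}{(1+b_ks)^2+m_k^2s^2},$$
with $m_k=\vartheta_k'(0)$ in a compact subset of $(0,\infty)$. If $|b_k|\to\infty$ along a subsequence, then $\vartheta_k'(-1/b_k)=b_k^2/m_k\to\infty$, contradicting the bound on $|\hat c_k'|_h$ over $[-1,1]$, where $\hat c_k$ stays in a compact set. So $b_k$ is bounded. Passing to the limit in $m_k,b_k$ and in the initial points and directions, $\mathrm{dev}\circ\hat c$ is a nonconstant projectively parametrized photon defined on all of $\mathbf R$. This contradicts the hypothesis, so $F\ge\mathrm{const}\cdot|v|_h$.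

**Step 3: continuity.** We show upper semicontinuity of $T^+$; $T^-$ is the same. Suppose $(x_k,\xi_k)\to(x,\xi)$ and, along a subsequence, $T_k^+:=T^+(x_k,\xi_k)\to T'>T^+(x,\xi)$; write $T_k^-$ likewise. Choose $T^+(x,\xi)<T''<T'$. On the photon from $x_k$, at $\eta$-length $s\in[0,T'']$ and for the velocity with $d\eta=1$, $F=\cot(T_k^+-s)+\cot(T_k^-+s)$. This is bounded above, since $T_k^+-s\ge T'-T''-o(1)$ and, by lower semicontinuity, $T_k^-+s\ge T^-(x,\xi)-o(1)$. By (b) the velocities are $h$-bounded, and by completeness a subsequence of these arcs converges in $\widetilde M$ to a lift of a closed photon arc from $x$ in direction $\xi$ of length $T''>T^+(x,\xi)$, a contradiction. $\square$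

Consequently $e^\pm$ and $F$ are continuous, and so are $\alpha,\beta$ in charts. They also depend continuously on the developing map: if $\psi_k\to\psi$ in $G^+$, the quantities $\alpha,\beta$ computed with $\psi_k^{-1}\circ\mathrm{dev}$ converge locally uniformly to those computed with $\psi^{-1}\circ\mathrm{dev}$, because the ends $\psi_k^{-1}e^\pm$ converge.

## 5. Ends of photons form graphs of slope at most one

What does the boundary of $\widetilde M$ look like where a photon runs out? We show that nearby photons run out along an achronal hypersurface.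

**Lemma 5.1.** Let $x\in\widetilde M$, $\xi$ a null direction at $x$, $b=e^+(x,\xi)$. Take any chart $\mathbf R^{1,n}$ containing the closed developed arc from $x$ to $b$ (one exists by (H) and (E3)), and let $v_0$ be its direction. Let $\hat W\ni x$ be open with $\mathrm{dev}|_{\hat W}$ injective, and $\hat\Sigma\subset\hat W$ a lift of a small disc $\Sigma\ni\mathrm{dev}\,x$ of a spacelike hyperplane. There are Lorentz coordinates $(t,y)$ of this chart, a box $\mathcal Q\ni b$, a 1-Lipschitz $f$ with $b\in\mathrm{graph}f$, and a section $i$ of $\mathrm{dev}$ over $U=\{(t,y)\in\mathcal Q:t<f(y)\}$ such that: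

1. a point $z\in\mathcal Q$ is in $U$ iff the segment in direction $v_0$ from $\Sigma$ to $z$ lifts to $\widetilde M$ starting in $\hat\Sigma$; then the lift ends at $i(z)$;
2. if $z\in\mathrm{graph}f\cap\mathcal Q$, then $z$ is the future end of the photon in direction $v_0$ from $\hat\Sigma$; so $i(z-sv_0)$ has no limit in $\widetilde M$ as $s\downarrow0$.

The time-reversed statement also holds, since all hypotheses are symmetric under reversal of the time orientation.

**Step 1: the lift does not depend on the direction.** This step compares the lifts obtained by arriving at the same point $z$ along different null directions. Take a connected open neighborhood $V$ of $v_0$ in $C_1$ (the elements normalized in the given chart) and a convex neighborhood $B_0$ of $b$ such that for $z\in B_0$, $v\in V$,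
$$z=w(z,v)+\ell(z,v)v,\qquad w(z,v)\in\Sigma,\ \ell>0\text{ continuous},$$
and $r^+(\hat w(z,v),v)$ is finite, positive and continuous, where $\hat w\in\hat\Sigma$ lies over $w$. This is possible because $\alpha$ is continuous and positive at $(x,v_0)$. Let $U_v=\{z\in B_0:\ell(z,v)<r^+(\hat w(z,v),v)\}$, and for $z\in U_v$ let $i_v(z)$ be the point over $z$ on the photon from $\hat w(z,v)$ in direction $v$. By (3.1), $i_v(z)$ is continuous in $(z,v)$.

Fix $z$ and let $I=\{v\in V:z\in U_v\}$, which is open. I claim $I=\emptyset$ or $I=V$. The map $v\mapsto i_v(z)$ is continuous into the discrete fiber $\mathrm{dev}^{-1}(z)$, hence constant on components of $I$. If $\emptyset\ne I\ne V$, some component $I'$ of $I$ is open but not all of the connected set $V$, so it has a boundary point $v_*\in V$; and $v_*\notin I$, since otherwise the component of $I$ containing $v_*$ would be an open set meeting $I'$. Let $\hat z$ be the value of $i_v(z)$ on $I'$, and $v_j\in I'$, $v_j\to v_*$. In $\eta$-lengths,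
$$T^-(\hat z,v_j)=\big(\text{length from } w(z,v_j)\text{ to }z\big)+T^-(\hat w(z,v_j),v_j).$$
Let $j\to\infty$. By continuity of $T^-$ (Lemma 4.1), $T^-(\hat z,v_*)$ is strictly larger than the length from $w(z,v_*)$ to $z$. So the photon from $\hat z$ in direction $-v_*$ reaches a point over $w(z,v_*)$, which by (3.1) is the limit of the points $\hat w(z,v_j)$, that is, $\hat w(z,v_*)$. Hence $v_*\in I$, a contradiction.

So $U:=U_v\subset B_0$ and, $V$ being connected, $i:=i_v$ do not depend on $v$. The set $U$ is open and $i$ is a continuous section. If $z\in U$, $v\in V$, $s\ge0$ and $z-sv\in B_0$, then $z-sv\in U$, since $w$ is unchanged and $\ell(z-sv,v)=\ell(z,v)-s$. Also $b\in\bar U\setminus U$.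

**Step 2: a Lipschitz graph.** Now we turn invariance under $-V$ into a graph. Let $K$ be the convex cone generated by $V$. As $V$ is open in a sphere, it is not contained in an affine hyperplane of $\{dt=1\}$, so $K$ has interior, consisting of timelike vectors. For $z$ in a smaller ball and small $k\in K$, $z\in U$ implies $z-k\in U$: write $k$ as a sum of at most $n+1$ nonnegative multiples of elements of $V$; all are future causal, so partial sums are $O(|k|)$.

Choose Lorentz coordinates with $b=0$, $e_0\in\mathrm{int}\,K$, and $L\ge1$ with $\{t\ge L|y|\}\subset K$. Rescale the elements of $V$ so that $dt=1$ in these coordinates; nothing above depends on the normalization. Let $\mathcal Q=\{|y|<r,\ |t|<2Lr\}$ be inside a sufficiently small ball. There are $u_j\in U$, $u_j\to0$. If $z\in\mathcal Q$ has $t<-L|y|$, then $u_j-z\in K$ for large $j$, so $z\in U$. If $z\in U\cap\mathcal Q$ had $t>L|y|$, then $z\in K$ and $0=z-z\in U$, which is false. Since $e_0\in K$ and $U$ is open, $U\cap\mathcal Q=\{t<f(y)\}$ with $|f(y)|\le L|y|$. It is $L$-Lipschitz: if $f(y)-L|y-y'|\le-Lr$,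 then $f(y')\ge f(y)-L|y-y'|$ is trivial; otherwise use $(L|y-y'|,y-y')\in K$. From now on $U$ means $U\cap\mathcal Q$.

Let $z\in\mathrm{graph}f\cap\mathcal Q$ and $v\in V$. From $z\notin U$ we get $\ell(z,v)\ge r^+(\hat w(z,v),v)$; from $z\in\bar U$, $\ell(z,v)\le r^+$. So $z$ is the future end of the photon from $\hat w(z,v)$ in direction $v$, and $z-sv\in U$ for small $s>0$. This gives 1 and 2 (in 2, a limit would extend the maximal photon).

**Step 3: the slope is at most one.** This is where Lemma 4.1(b) enters: a slope larger than one would make $F$ incomparable in different null directions. By Rademacher's theorem it suffices that $|\nabla f|\le1$ wherever $f$ is differentiable (a Lipschitz function on a ball with $|\nabla f|\le1$ a.e. is 1-Lipschitz, by mollification). Suppose $a=\nabla f(y_1)$ with $|a|>1$; let $z_1=(f(y_1),y_1)$ and $\mathcal L(t,y)=t-\langle a,y\rangle$. From $z_1-sv\in U$ for small $s>0$ we get $\mathcal L\ge0$ on $V$. As $n\ge2$ and $|a|>1$, the set $\{\nu\in S^{n-1}:\langle a,\nu\rangle=1\}$ has at least two points $\nu_1\ne\nu_2$ and has empty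 interior. So there is $v'\in V$ with $\mathcal L(v')>0$. Put $v_i=(1,\nu_i)$, so $\mathcal L(v_i)=0$, and $x_\varepsilon=i(z_1-\varepsilon v')$.

First, $\varepsilon F(x_\varepsilon,v')\to1$. Indeed $z_1$ is the future end, so $\alpha(x_\varepsilon,v')=1/\varepsilon$. Put $w=\hat w(z_1,v')$, $\rho=r^+(w,v')$, $\beta_w=\beta(w,v')$. By (3.5), $\beta(x_\varepsilon,v')=\frac{\beta_w}{1+\beta_w(\rho-\varepsilon)}$, which stays bounded because $F(w,v')=\frac1\rho+\beta_w>0$, i.e. $1+\beta_w\rho>0$.

Second, for every $R$ and $\varepsilon<\varepsilon(R)$ the segment $z_1-\varepsilon v'+sv_i$, $|s|\le R\varepsilon$, lies in $U$. For its points $z=(t,y)$ we have $\mathcal L(z-z_1)=-\varepsilon\mathcal L(v')$, while $f(y)\ge f(y_1)+\langle a,y-y_1\rangle-o(|y-y_1|)$ with $|y-y_1|=O_R(\varepsilon)$, so $f(y)-t\ge\varepsilon\mathcal L(v')-o_R(\varepsilon)>0$. By (3.3), $F(x_\varepsilon,v_i)\le\frac2{R\varepsilon}$.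

Since $v_1+v_2$ is timelike, there is $c$ with $c(v_1+v_2)-v'$ future causal, so $\theta(v')\le c(\theta(v_1)+\theta(v_2))$ at $x_\varepsilon$. By Lemma 4.1(b),
$$F(x_\varepsilon,v')\le cC^2\big(F(x_\varepsilon,v_1)+F(x_\varepsilon,v_2)\big)\le\frac{4cC^2}{R\varepsilon}.$$
Multiplying by $\varepsilon$ and letting $\varepsilon\to0$ gives $1\le4cC^2/R$ for all $R$, a contradiction. $\square$

## 6. Lifting causal diamonds

For $p\in\widetilde M$ write $I^\pm(p)$ for the chronological future/past in $\widetilde M$, and $p\ll q$ for $q\in I^+(p)$.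

**Lemma 6.1.** Let $p\in\widetilde M$, $q\in I^+(p)$, $P=\mathrm{dev}\,p$, $Q=\mathrm{dev}\,q$. Then $Q\in\mathsf M(P)$, and there is a section of $\mathrm{dev}$ over $\bar D(P,Q)$ with $P\mapsto p$, $Q\mapsto q$.

The natural approach is continuation along a timelike curve from $p$ to $q$: enlarge the diamond and extend the section over its upper boundary using photons from the top vertex. We shall see that continuity of $T^-$ gives the half-open generators of that boundary for free, but says nothing about their lower endpoints, on the edge where the two light cones meet; a photon could end exactly there. Lemma 5.1 rules this out.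

**Step 1: setting up the continuation.** Let $c:[0,1]\to\widetilde M$ be a timelike curve from $p$ to $q$ and $Q_s=\mathrm{dev}\,c(s)$. Let $A$ be the set of $s\in(0,1]$ with $Q_s\in\mathsf M(P)$ for which there is a section $j_s$ over $\bar D(P,Q_s)$ with $j_s(P)=p$. As $\mathrm{dev}\circ c|_{[0,s]}$ stays in $\bar D(P,Q_s)$, uniqueness of lifts gives $j_s(Q_s)=c(s)$. If $s\in A$ and $s'<s$, then $\bar D(P,Q_{s'})\subset\bar D(P,Q_s)$ and $P\ll Q_{s'}\le Q_s\ll\sigma^2P$, so $s'\in A$ and $j_s$ restricts to $j_{s'}$. All small $s$ are in $A$. Also $A$ is relatively open: a section over the compact set $\bar D(P,Q_s)$ extends to a neighborhood, which contains $\bar D(P,Q_{s'})$ for $s'$ near $s$ because $\le$ is closed. Let $(0,s_1)\subset A$; it remains to show $s_1\in A$, for then $A=(0,1]$. Put $Q_1=Q_{s_1}$, $q_1=c(s_1)$. The $j_s$ glue to a continuous section $j$ over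
$$E:=J^+(P)\cap I^-(Q_1)=\bigcup_{s<s_1}J^+(P)\cap I^-(Q_s).$$

**Step 2: $Q_1\in\mathsf M(P)$.** This keeps us inside a chart. We have $P\ll Q_1$ and $Q_s\notin J^+(\sigma P)$ for $s<s_1$. If $Q_1\notin\mathsf M(P)$, then $Q_1\in I^+(P)\cap\partial J^+(\sigma P)$, and by (E5) $E\supset I^-(Q_1)\cap\mathsf M(P)$ contains a complete null line, lifted by $j$; this contradicts (H).

Work from now on in a chart $\mathbf R^{1,n}\supset\bar D(P,Q_1)$. For $v\in C_1$ let
$$\rho=\rho(v)=\max\{r:Q_1-rv\in J^+(P)\}=\frac{\langle Q_1-P,Q_1-P\rangle}{2\langle Q_1-P,v\rangle}>0,$$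
continuous in $v$, and $a=Q_1-\rho v\in\partial J^+(P)$. For $0\le r<\rho$ we have $Q_1-rv\in I^+(P)$: otherwise $Q_1-rv-P=(a-P)+(\rho-r)v$ is not timelike, so $a-P$ is a nonnegative multiple of $v$ and $Q_1-P$ is null, contradicting $P\ll Q_1$.

**Step 3: the half-open generators.** We show that the photon from $q_1$ in direction $-v$ covers $Q_1-rv$ for $0\le r<\rho$. Fix $r<\rho$. For $s<s_1$ close to $s_1$, $Q_s-r'v\in I^+(P)\cap J^-(Q_s)$ for $r'\in[0,r]$. So $j_s$ lifts this segment to a photon arc from $c(s)$, and $T^-(c(s),v)$ is at least its length. By continuity of $T^-$, the photon from $q_1$ covers $Q_1-r'v$ for $r'<r$; and $r<\rho$ was arbitrary. Moreover, for $0\le r<\rho$, since $j(Q_s-rv)$ lies on the photon from $c(s)$ in direction $-v$, (3.1) gives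
$$j(Q_s-rv)\to\text{the point over }Q_1-rv\text{ on the photon from }q_1\qquad(s\uparrow s_1).\tag{6.1}$$
Here $Q_s-rv\in E$ for $s$ close to $s_1$.

**Step 4: the endpoint $a$ on the edge.** Now we show that this photon also covers $a$. Suppose not; then $a=e^-(q_1,v)$. As $Q_1-P$ is timelike, $a\ne P$ and $a=P+s_av'$ with $s_a>0$, $v'\in C_1$, $v'\neq v$. Let $w_0=a+\frac\rho2v\in I^+(P)$ and let $\hat w_0$ be the point over it on the photon from $q_1$; so $e^-(\hat w_0,v)=a$. Let $N\ni\hat w_0$ be open with $\mathrm{dev}|_N$ a homeomorphism onto a ball in $I^+(P)$. By (6.1) with $r=\rho/2$, $j(Q_s-\frac\rho2v)\in N$ for $s$ close to $s_1$, and $Q_s-\frac\rho2v\in I^-(Q_1)\cap\mathrm{dev}(N)$. This last set is convex and contained in $E$, so $j=(\mathrm{dev}|_N)^{-1}$ on it.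

Apply the time-reversed Lemma 5.1 at $\hat w_0$ with $\hat W=N$, in the present chart. It gives near $a$ a box $\mathcal Q$, a set $U^-=\{t>f^-(y)\}$ in it, a section $i^-$, and discs $\Sigma\ni w_0$, $\hat\Sigma\subset N$. Let $D'=I^+(P)\cap I^-(a+\frac\rho4v)$. For $z\in D'$ and $0\le s\le\frac{3\rho}4$ we have $z+sv\in I^+(P)$ and $z+sv\ll a+(\frac\rho4+s)v\le Q_1$, so $z+sv\in E$. If $z\in D'$ is close to $a$, then $z\in\mathcal Q$ and $z+\ell v\in\Sigma$ for some $\ell$ close to $\rho/2$. The segment $z+[0,\ell]v$ is lifted by $j$, and its end $z+\ell v\in\mathrm{dev}(N)\cap I^-(Q_1)$ is lifted into $\hat\Sigma$. So $z\in U^-$ and $i^-(z)=j(z)$.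

Let $z_0=a-sv'$ with $s>0$ small. For small $\varepsilon>0$, $z_0+\varepsilon v\in D'$, because
$$z_0+\varepsilon v-P=(s_a-s)v'+\varepsilon v,\qquad a+\tfrac\rho4v-z_0-\varepsilon v=sv'+(\tfrac\rho4-\varepsilon)v$$
are timelike. So $z_0\in\overline{U^-}$, i.e. $t(z_0)\ge f^-(y(z_0))$. On the other hand $f^-$ is 1-Lipschitz, $a\in\mathrm{graph}f^-$ and $a-z_0$ is future null, so $f^-(y(z_0))\ge t(a)-|y(a)-y(z_0)|=t(z_0)$. Hence $z_0\in\mathrm{graph}f^-$, and by part 2 of Lemma 5.1 $i^-(z_0+\varepsilon v)$ has no limit in $\widetilde M$ as $\varepsilon\downarrow0$. But $i^-(z_0+\varepsilon v)=j(z_0+\varepsilon v)\to j(z_0)$, because $z_0\in E$: indeed $z_0-P=(s_a-s)v'$, and $Q_1-z_0=\rho v+sv'$ is timelike. This is a contradiction.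

**Step 5: extending the section.** We now glue. By Steps 3 and 4, define $j$ on $J^+(P)\cap\partial J^-(Q_1)=\{Q_1-rv:v\in C_1,\,0\le r\le\rho(v)\}$ using the photons from $q_1$. By (3.1) the result is continuous on the compact set of pairs $(r,v)$, and it is constant on $r=0$, so $j$ is continuous on $J^+(P)\cap\partial J^-(Q_1)$. It remains to check continuity at a point $z$ of this set with respect to $E$. Let $N\ni j(z)$ be open with $\mathrm{dev}|_N$ a homeomorphism onto a ball $B$. As $E\cap B$ is convex, it suffices that $j$ takes a value in $N$ at some point of $E\cap B$, since then $j=(\mathrm{dev}|_N)^{-1}$ on $E\cap B$. If $z=Q_1$, use $j(Q_s)=c(s)\to q_1$. If $z=Q_1-rv$ with $0<r<\rho(v)$, use (6.1). If $z=Q_1-\rho(v)v$, then for small $\varepsilon>0$ the point $z_\varepsilon=z+\varepsilon v$ is in $B$ and $j(z_\varepsilon)\in N$; by the previous case $j$ is continuous at $z_\varepsilon$ with respect to $E$, so it takes values in $N$ at points of $E\cap B$ near $z_\varepsilon$. So $j$ is a section over $\bar D(P,Q_1)$ and $s_1\in A$. $\square$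

**Corollary 6.2.** Let $p\in\widetilde M$, $P=\mathrm{dev}\,p$, $\mathsf M(P)\cong\mathbf R^{1,n}$.

1. $\mathrm{dev}|_{I^+(p)}$ is injective onto $\Omega_p=\{t<f_p(y)\}\subset\mathsf M(P)$, with $f_p:\mathbf R^n\to\mathbf R$ 1-Lipschitz; $\Omega_p$ contains no complete null line.
2. For $x\in\Omega_p\cong I^+(p)$ and $v\in C_1$, the past ray $x-sv$, $s\ge0$, lies in $\Omega_p$, and the future end of the photon of $\widetilde M$ is the exit point of $x+sv$ from $\Omega_p$, at finite $s=r^+(x,v)$; $\alpha=1/r^+>0$, $\beta\le0$, $F=\alpha+\beta\le\alpha$.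
3. If $p'\ll p$ in $\widetilde M$ and $P'=\mathrm{dev}\,p'$, then $\Omega_p=I^+(P)\cap\Omega_{p'}$.

**Proof of 1.** If $q,q'\in I^+(p)$ lie over $Q$, both are the value at $Q$ of the unique section over $\bar D(P,Q)$ with $P\mapsto p$; so $q=q'$. Put $\Omega_p=\mathrm{dev}(I^+(p))$, which is open and nonempty. If $Q\in\Omega_p$, then $I^-(Q)\cap\mathsf M(P)\subset\Omega_p$: in a chart containing $\bar D(P,Q)$, lift straight timelike segments from $P$. So $\Omega_p$ is an open past set of $\mathsf M(P)$. Hence each vertical line meets it in an open half-line $\{t<f_p(y)\}$, and the past cones of its points show that $f_p$ is 1-Lipschitz or $\equiv\infty$. Null lines in $\Omega_p$ lift to $\widetilde M$, so no complete one exists by (H), and $f_p<\infty$.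

**Proof of 2.** As $x+\delta e_0\in\Omega_p$ for small $\delta>0$ and $x-sv\ll x+\delta e_0$, the past ray is in $\Omega_p$. So the forward ray must exit, at a finite $s_0$; as $t-f_p(y)$ is nondecreasing along the ray, $x+sv\in\Omega_p$ exactly for $s<s_0$. This part lifts into $I^+(p)$. Future photons from $\hat x\in I^+(p)$ stay in $I^+(p)$: if $\hat z$ is on such a photon, the closed arc from $\hat x$ to $\hat z$ has a neighborhood on which $\mathrm{dev}$ is injective with image in a chart. If $\hat x_\delta\in I^+(p)$ is close to $\hat x$ on a timelike curve ending at $\hat x$, the straight segment from $\mathrm{dev}\,\hat x_\delta$ to $\mathrm{dev}\,\hat z$ is timelike, close to the arc, and lifts to a timelike curve from $\hat x_\delta$ to $\hat z$. So the photon cannot contain a point over $x+s_0v\notin\Omega_p$, and $r^+=s_0$. The past end is at or beyond infinity, i.e. $\beta\le0$.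

**Proof of 3.** $\subset$ is clear. For $z\in I^+(P)\cap\Omega_{p'}$, the section over $\bar D(P',z)$ with $P'\mapsto p'$ sends $P$ to a point of $I^+(p')$ over $P$, i.e. to $p$ by 1. A timelike geodesic from $P$ to $z$ lies in $\bar D(P',z)$ and lifts from $p$, so $z\in\Omega_p$. $\square$

## 7. Good points, rulings and superdifferentials

**Definition (good point).** $b\in\mathrm{graph}f_p$ is good if $b-sv\in\Omega_p$ for all $v\in C_1$, $s>0$. Case I: some $f_p$ has a good point. Case II: no $f_p$ has a good point.

**Definition (superdifferential).** For concave $f$, $D^+f(y)=\{\xi:f(y')\le f(y)+\langle\xi,y'-y\rangle\ \forall y'\}$, and $Z_y:=S^{n-1}\cap D^+f(y)$. We use that $D^+f$ is monotone ($\langle\xi-\xi',y-y'\rangle\le0$ for $\xi\in D^+f(y)$, $\xi'\in D^+f(y')$) and has closed graph.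

Examples. In the chart $\mathsf M(P)$ with $P$ in a diamond, $I^+(P)$ inside the diamond is a past cone, so $f_p(y)=c-|y-y_0|$. Then $Z_{y_0}=S^{n-1}$, $Z_y=\{-(y-y_0)/|y-y_0|\}$ for $y\ne y_0$, and no point is good: each generator of the cone lies in the graph. For the half-space, set $P=(-1,0)$ and $u=x-P$; the inversion $u'=u/\langle u,u\rangle=(t',y')$ takes the future cone of $P$ to a past cone and $P$ to past infinity. The condition $t_u<1$ becomes $|t'|<t'^2-|y'|^2$, i.e. $t'<-\frac12-\sqrt{\frac14+|y'|^2}$. The function $-\frac12-\sqrt{\frac14+|y|^2}$ has slopes $<1$, so every point of its graph is good. Finally $f(y)=-|y_1|$ has at $y_1=0$ the superdifferential $[-1,1]\times\{0\}$, so $Z_y=\{\pm(1,0,\dots,0)\}$.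

**Lemma 7.1.** In Case II, for each $p$ (write $f=f_p$): $f$ is concave; $Z_y\ne\emptyset$ and $D^+f(y)=\mathrm{conv}Z_y$; for $b=(f(y),y)$ and $v=(1,\nu)$, if $\nu\notin Z_y$, then $b-sv\in\Omega_p$ for all $s>0$. There is $y$ with $|Z_y|\ge2$.

**Step 1: half-lines in the graph.** We show that a boundary segment never stops. Let $b=(f(y),y)$. As $b$ is not good, $b-s_0v\notin\Omega_p$ for some $v=(1,\nu)$, $s_0>0$; since $t-f$ is nondecreasing along null directions and vanishes at $b$, $[b-s_0v,b]\subset\mathrm{graph}f$. For any such $v$ the segment extends to $s\in[0,\infty)$. Otherwise let $s_{\max}$ be maximal and $b'=b-s_{\max}v\in\mathrm{graph}f$. It is not good, so $[b'-s'v',b']\subset\mathrm{graph}f$ with $s'>0$. Here $v'=v$ contradicts maximality, and for $v'\ne v$ the points $b$ and $b'-s'v'$ of the graph differ by the timelike vector $s_{\max}v+s'v'$, contradicting that $f$ is 1-Lipschitz.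

**Step 2: concavity.** Hence $f(y-s\nu)=f(y)-s$ for all $s\ge0$, and
$$f(y')\le f(y-s\nu)+|y'-y+s\nu|=f(y)-s+|y'-y+s\nu|\ \longrightarrow\ f(y)+\langle\nu,y'-y\rangle\qquad(s\to\infty).$$
So $f$ is an infimum of affine functions, hence concave, and $\nu\in Z_y$. If $\nu\notin Z_y$, no such segment exists, that is, $b-sv\in\Omega_p$ for all $s>0$.

**Step 3: $D^+f(y)=\mathrm{conv}Z_y$.** At differentiability points $D^+f=\{\nabla f\}\supset Z_y\neq\emptyset$, so $\nabla f$ is a unit vector. By Rockafellar, *Convex Analysis*, Thm 25.6, for a finite concave function on $\mathbf R^n$ the set $D^+f(y)$ is the closed convex hull of the set $S_y$ of limits of gradients at points converging to $y$. Here $S_y$ is a compact subset of $Z_y$, so $D^+f(y)=\mathrm{conv}S_y=\mathrm{conv}Z_y$.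

**Step 4: some $Z_y$ has two points.** Otherwise $f$ is differentiable everywhere and concave, hence $C^1$, with $|\nabla f|=1$. A solution of $\dot y=\nabla f(y)$ on $[0,s]$ (Peano) satisfies $s=f(y(s))-f(y(0))\le|y(s)-y(0)|\le s$, so it is the straight line $y+s\nu$, $\nu=\nabla f(y)$, and $f(y+s\nu)=f(y)+s$ for $s\ge0$. Then $f(y')\ge f(y)+s-|y'-y-s\nu|\to f(y)+\langle\nu,y'-y\rangle$. With concavity, $f$ is affine with unit gradient, and $\Omega_p$ contains complete null lines, a contradiction. $\square$

**Lemma 7.2.** In Case II, if $2\le|Z_{y_0}|$ and $Z_{y_0}\ne S^{n-1}$ for some $y_0$, then there is $y_1$ with $|Z_{y_1}|\ge2$ and $Z_{y_1}$ of empty interior in $S^{n-1}$ (same $f=f_p$).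

**Step 1: a boundary point of norm less than one.** We look for $\xi_0\in\partial\,\mathrm{conv}Z_{y_0}$ with $|\xi_0|<1$, the value we shall approach. If $\mathrm{conv}Z_{y_0}$ has empty interior, take the midpoint of two points of $Z_{y_0}$. Otherwise take $\zeta\in S^{n-1}\setminus Z_{y_0}$; it is not in $\mathrm{conv}Z_{y_0}$, being an extreme point of the ball. Let $\xi_0$ be the exit point of the segment from an interior point, of norm $<1$, to $\zeta$. Let $w_0$ be a unit vector with $\langle\xi-\xi_0,w_0\rangle\ge0$ on $\mathrm{conv}Z_{y_0}$ and fix $\delta>0$; so $\xi_0-\delta w_0\notin D^+f(y_0)$.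

**Step 2: a curve of points with superdifferentials near $\xi_0$.** For $s>0$ let $y_s$ be the maximizer of the strictly concave coercive function $f(y)-\langle\xi_0-\delta w_0,y-y_0\rangle-\frac{|y-y_0|^2}{2s}$. It is continuous in $s$: maximizers stay bounded for $s$ in compact sets, and limits of maximizers are maximizers. Put $\zeta_s=(y_s-y_0)/s$ and $p_s:=\xi_0-\delta w_0+\zeta_s$. Maximality reads $f(y')\le f(y_s)+\langle p_s,y'-y_s\rangle+\frac{|y'-y_s|^2}{2s}$. Applying it to $y_s+\lambda(y'-y_s)$, using concavity, dividing by $\lambda$ and letting $\lambda\downarrow0$ gives $p_s\in D^+f(y_s)$. So $y_s\ne y_0$. Monotonicity, $\langle p_s-\xi_0,y_s-y_0\rangle\le0$, gives $|\zeta_s|^2\le\delta\langle w_0,\zeta_s\rangle$, so $|\zeta_s|\le\delta$ and $y_s\to y_0$ as $s\to0$. For any limit $\zeta$ of $\zeta_s$ as $s\to0$, $\xi_0-\delta w_0+\zeta\in D^+f(y_0)$, so $\langle\zeta,w_0\rangle\ge\delta$ and thus $\zeta=\delta w_0$. Hence $p_s\to\xi_0$ and $|p_s|<1$ for $0<s\le s_0$. As $p_s\in\mathrm{conv}Z_{y_s}$, $|Z_{y_s}|\ge2$.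

**Step 3: counting.** We discard the points whose $Z_y$ has interior. The set $\{y_s:0<s\le s_0\}$ is connected and has more than one point ($y_s\to y_0$, $y_s\neq y_0$), hence is uncountable. If $Z_y$ has interior in $S^{n-1}$, then $D^+f(y)$ has interior in $\mathbf R^n$. If $\xi$ is interior to both $D^+f(y)$ and $D^+f(y')$, monotonicity gives $\langle\kappa,y-y'\rangle\le0$ for all small $\kappa$, so $y=y'$. Disjoint nonempty open sets are countably many, so some $y_s$ has $Z_{y_s}$ of empty interior. $\square$

So in Case II at least one of the following holds: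

- Case IIa: for every $p\in\widetilde M$ there is $y$ with $Z_y=S^{n-1}$;
- Case IIb: for some $p$ there is $y_1$ with $|Z_{y_1}|\ge2$ and $\mathrm{int}Z_{y_1}=\emptyset$.

Indeed, if IIa fails, take $p$ for which no $Z_y$ is $S^{n-1}$ and combine Lemmas 7.1 and 7.2.

## 8. Zooming in at a boundary point

We know $\widetilde M$ only through the pieces $I^+(p)$. Zooming into $\Omega_p$ at a boundary point $b$ pushes the past ends of photons to infinity, and cocompactness brings the zoomed pieces back into a compact part of $\widetilde M$; the limit will be all of $\widetilde M$. What the zoom needs is that $\beta$ stays bounded near $b$ in a dense set of null directions. In Case IIa at a point with $Z_y=S^{n-1}$, every past null ray from $b$ lies in the boundary graph and no such control is available; that case is treated in Section 10.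

**Proposition 8.1.** In Case I or IIb, there are $\psi\in G^+$ and a 1-Lipschitz $f:\mathbf R^n\to\mathbf R$ such that $\psi^{-1}\circ\mathrm{dev}$ is a diffeomorphism from $\widetilde M$ onto $\Omega=\{t<f(y)\}\subset\mathbf R^{1,n}\subset X$.

Let $b\in\mathrm{graph}f_p$ be a good point (Case I), respectively $b=(f_p(y_1),y_1)$ (Case IIb), and choose coordinates of $\mathsf M(P)$ with $b=0$. Let $O=C_1$ in Case I and $O=\{(1,\nu):\nu\notin Z_{y_1}\}$ in Case IIb, an open dense subset of $C_1$. In both cases $b-sv\in\Omega_p$ for $v\in O$, $s>0$ (Lemma 7.1 in Case IIb). Points of $\Omega_p$ are identified with points of $I^+(p)$.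

**Step 1: $\beta$ is bounded near $b$.** We claim:
$$\text{for } O_c\subset O\text{ compact, } \beta(x',v)\text{ is bounded for } x'\in\Omega_p\text{ near } b,\ v\in O_c.\tag{8.1}$$
At $(b-v,v)$, $v\in O_c$, the exit point is $b$, so $\alpha=1$; as $F>0$, $\beta>-1$. By continuity and compactness there is $c>0$ such that for $x'$ near $b$ and $v\in O_c$, $x'-v\in\Omega_p$ and $-1+c\le\beta(x'-v,v)\le0$. By (3.5), $\beta(x',v)=\frac{\beta(x'-v,v)}{1+\beta(x'-v,v)}$, bounded by $1/c$.

**Step 2: the zoom.** This step chooses the zooming similarities so that $\theta$ becomes standard. Let $x_k=-\varepsilon_ke_0$, $\varepsilon_k\downarrow0$, let $\theta_k$ be $\theta$ at $x_k$, a covector positive on the future causal cone, and $\theta_0=dt$. Choose $B_k\in\mathbf R_+\times SO_0(1,n)$ with $\theta_k=\theta_0\circ B_k$, namely a multiple of the boost determined by $\theta_k$; it depends continuously on $\theta_k$ and is compatible with scaling. We claim $B_k^{-1}\to0$.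

In Case I, $r^+(x_k-v,v)\to r^+(b-v,v)=1$ uniformly on $C_1$, so $r^+(x_k,v)=r^+(x_k-v,v)-1\to0$ and $\alpha(x_k,\cdot)\to\infty$ uniformly. With (8.1), $F(x_k,\cdot)\to\infty$ uniformly on $C_1$, hence by Lemma 4.1(b) $\theta_k\ge m_k\theta_0$ on the null cone with $m_k\to\infty$. If $u=B_k^{-1}v'$, $v'\in C_1$, then $1=\theta_k(u)\ge m_k\theta_0(u)$. As $C_1$ spans, $B_k^{-1}\to0$.

In Case IIb, write $Z=Z_{y_1}$; recall $y_1=0$, $f_p(0)=0$. By the formula for the directional derivative of a concave function, $f_p(\varepsilon y)/\varepsilon\to\min_{\nu\in Z}\langle\nu,y\rangle$ as $\varepsilon\downarrow0$, locally uniformly by the Lipschitz bound. For $v=(1,\nu_v)$ the point $x_k+s\varepsilon_kv$ is in $\Omega_p$ iff $-1+s-f_p(s\varepsilon_k\nu_v)/\varepsilon_k<0$. The left side is nondecreasing in $s$ and converges locally uniformly to $-1+s\,\alpha_\infty(v)$, where $\alpha_\infty(v)=1-\min_{\nu\in Z}\langle\nu,\nu_v\rangle$. Since $|Z|\ge2$, $\alpha_\infty>0$ on $C_1$. So $\varepsilon_k\alpha(x_k,v)\to\alpha_\infty(v)$ uniformly. As $C^{-1}\theta_k\le F(x_k,\cdot)\le\alpha(x_k,\cdot)$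 on $C_1$, $\varepsilon_k\theta_k$ is bounded. By (8.1), $\varepsilon_kF(x_k,v)\to\alpha_\infty(v)$ for $v\in O$, so any limit $\theta_\infty$ of $\varepsilon_k\theta_k$ satisfies $\theta_\infty\ge C^{-1}\alpha_\infty$ on $O$, and by density on $C_1$. So $\theta_\infty$ is positive on the future causal cone, and along a subsequence $\varepsilon_kB_k\to B_\infty$, invertible. Again $B_k^{-1}=\varepsilon_k(\varepsilon_kB_k)^{-1}\to0$.

Let $L_k(x)=B_k(x-x_k)$, an element of $G^+$ fixing $P$, and $\Omega_k=L_k(\Omega_p)=\{t<f_k(y)\}$ with $f_k$ 1-Lipschitz. Put $\alpha_k'(x,v)=\alpha(L_k^{-1}x,B_k^{-1}v)$, and similarly $\beta_k',F_k'$. At $0=L_k(x_k)$ we have $\theta_k(B_k^{-1}v)=\theta_0(v)=1$ on $C_1$, so by Lemma 4.1(b) and Corollary 6.2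
$$C^{-1}\le F_k'(0,\cdot)\le C\ \text{ on } C_1,\qquad\beta_k'\le0.\tag{8.2}$$

**Step 3: past ends go to infinity.** We claim:
$$\begin{aligned}&\text{there is an open dense } O'\subset C_1\text{ such that for every fixed } x\text{ belonging to }\Omega_k\\ &\text{for all large } k,\ \beta_k'(x,v')\to0\text{ for } v'\in O'.\end{aligned}\tag{8.3}$$
Here $L_k^{-1}x=x_k+B_k^{-1}x\to b$. In Case I take $O'=C_1$: $|\beta_k'(x,v')|\le\mathrm{const}\cdot\theta_0(B_k^{-1}v')\to0$ by (8.1). In Case IIb let $O'$ be the set of directions of $B_\infty O$: $\beta_k'(x,v')=\varepsilon_k\,\beta(L_k^{-1}x,(\varepsilon_kB_k)^{-1}v')\to0$ by (8.1), because $(\varepsilon_kB_k)^{-1}v'\to B_\infty^{-1}v'$, whose direction is in $O$.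

**Step 4: compactness of the holonomy corrections.** We use cocompactness to bring $x_k$ back. Choose $\gamma_k\in\Gamma$ with, along a subsequence, $\gamma_kx_k\to\bar y\in\widetilde M$. Let $\psi_k=\mathrm{hol}(\gamma_k)L_k^{-1}\in G^+$, so $\psi_k(0)=\mathrm{dev}(\gamma_kx_k)\to\mathrm{dev}\,\bar y$. We show that $\psi_k$ is precompact in $G^+$. Choose $g\in G^+$ with $g\,\mathrm{dev}\,\bar y=0\in\mathbf R^{1,n}$ and translations $t_k\to\mathrm{id}$ such that $\psi_k'':=t_kg\psi_k$ fixes $0$. By (E4), $\psi_k''=D_k\kappa_{c_k}$, with $d\psi_k''(0)=D_k$.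

To bound $D_k$: let $\theta_k''$ be $\theta$ at $\gamma_kx_k$ read through $t_kg\,\mathrm{dev}$; it converges to a covector positive on the future causal cone. Since $t_kg\,\mathrm{dev}\circ\gamma_k=\psi_k''\circ L_k\circ\mathrm{dev}$, $\Gamma$-invariance of $\theta$ gives $\theta_k''\circ D_k=\theta_k\circ B_k^{-1}=\theta_0$. So $D_k$ maps $\{u\text{ future causal},\theta_0(u)\le1\}$ onto $\{u\text{ future causal},\theta_k''(u)\le1\}$, and $D_k^{\pm1}$ are bounded.

To bound $c_k$: let $\beta_k''$ be $\beta$ at $\gamma_kx_k$ in the chart $t_kg\,\mathrm{dev}$, equivalently $g\,\mathrm{dev}$. It is bounded on $C_1$ uniformly in $k$, by continuity of $\beta$ near $\bar y$. The formula for $\kappa_c$ on null vectors is the parameter change $s\mapsto s/(1+2s\langle c,v\rangle)$, so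
$$\beta_k''(D_kv)=\beta_k'(0,v)-2\langle c_k,v\rangle.$$
Applying (8.3) with $x=0$ to $n+1$ linearly independent vectors of $O'$, we see that $c_k$ is bounded. Pass to a subsequence with $\psi_k\to\psi\in G^+$.

**Step 5: the limit domain and the limit embedding.** Now we pass to the limit. Let $S_k=\gamma_k\circ(\mathrm{dev}|_{I^+(p)})^{-1}\circ L_k^{-1}:\Omega_k\to\widetilde M$, an embedding onto $I^+(\gamma_kp)$ with $\mathrm{dev}\circ S_k=\psi_k$ and $S_k(0)=\gamma_kx_k\to\bar y$.

*$f_k(0)$ is bounded below by some $r>0$.* Let $N\ni\bar y$ be open with $\mathrm{dev}|_N$ injective and $r>0$ with $\overline{B_{2r}(0)}\subset\psi^{-1}\mathrm{dev}(N)$. For large $k$, $\gamma_kx_k\in N$ and the image under $\psi_k$ of the segment from $0$ to $re_0$ lies in $\mathrm{dev}(N)$ and lifts in $N$ to a future timelike curve from $\gamma_kx_k\in I^+(\gamma_kp)$, so inside $I^+(\gamma_kp)=S_k(\Omega_k)$. Applying $S_k^{-1}$, the segment lies in $\Omega_k$.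

*$f_k(0)$ is bounded above.* As $f_k$ is 1-Lipschitz, $r^+\ge f_k(0)/2$ at $0$, i.e. $\alpha_k'(0,v)\le2/f_k(0)$; but $\alpha_k'(0,v)=F_k'-\beta_k'\ge C^{-1}$ by (8.2).

So along a subsequence $f_k\to f$ locally uniformly, with $f$ 1-Lipschitz. Put $\Omega=\{t<f\}\ni0$. On a compact $K'\subset\Omega$, for large $k$, $K'\subset\Omega_k$ and $f_k-t$ is bounded below by a positive constant, so $F_k'(x,v)\le\alpha_k'(x,v)\le c_{K'}^{-1}$ for $x\in K'$, $v\in C_1$, with some $c_{K'}>0$. As $F(S_k(x),S_{k*}v)=F_k'(x,v)$, Lemma 4.1(b) and $\theta\asymp|\cdot|_h$ bound $|S_{k*}v|_h$; null vectors span, so the $S_k|_{K'}$ have uniformly bounded differentials into the complete space $(\widetilde M,h)$. Exhaust the connected set $\Omega$ by compact connected sets containing $0$ in their interiors and use Arzelà–Ascoli with $S_k(0)\to\bar y$: along a subsequence $S_k\to S:\Omega\to\widetilde M$ locally uniformly, with $\mathrm{dev}\circ S=\psi$. As $\psi$ is an injective local diffeomorphism, $S$ is an open conformal embedding.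

**Step 6: $S$ is onto.** The idea is that whole photons of $\widetilde M$ lie in $S(\Omega)$. Use the developing map $\psi^{-1}\circ\mathrm{dev}$, and note that $\alpha_k',\beta_k'$ at $x$ are the $\alpha,\beta$ of $S_k(x)$ for $\psi_k^{-1}\circ\mathrm{dev}$. Let $x\in\Omega$, $v\in C_1$. I claim that the maximal photon of $\widetilde M$ through $S(x)$ in direction $v$ is $S((x+\mathbf Rv)\cap\Omega)$.

*Future end.* Let $s_0=\sup\{u:x+uv\in\Omega\}$. As $\Omega$ is a past set, $s_0=\infty$ would give a complete null line, so $s_0<\infty$ by (H), and $(x+\mathbf Rv)\cap\Omega=\{x+uv:u<s_0\}$. For small $\delta>0$, $x^\delta=x+\delta e_0\in\Omega$ and $x^\delta+s_0v\in\{t>f\}$, hence it lies above $f_k$ for large $k$. By Corollary 6.2, $\alpha_k'(x^\delta,v)\ge1/s_0$. Since $S_k(x^\delta)\to S(x^\delta)$ and $\psi_k\to\psi$, continuity of $\alpha$ gives $\alpha(S(x^\delta),v)\ge1/s_0$, and $\delta\to0$ gives $\alpha(S(x),v)\ge1/s_0$. So the photon through $S(x)$ ends at parameter $\le s_0$, hence exactly at $s_0$.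

*Past end.* By continuity $\beta(S(x),v)=\lim\beta_k'(x,v)$, which is $0$ for $v\in O'$ by (8.3), hence for all $v\in C_1$ by density and continuity. So the past end is exactly at infinity. This proves the claim.

The set of points reachable from a given point by broken null geodesics is open, because along a null basis $(s_i)\mapsto x+\sum s_iv_i$ is a linear isomorphism; these sets are equivalence classes, so any two points of the connected manifold $\widetilde M$ are joined by a broken null geodesic. By the claim such a path starting in $S(\Omega)$ stays in $S(\Omega)$. So $S(\Omega)=\widetilde M$ and $S^{-1}=\psi^{-1}\circ\mathrm{dev}$. $\square$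

## 9. Similarities of $\{t<f\}$ and an invariant measure

**Proposition 9.1.** In the situation of Proposition 8.1, $\Omega=I^-(q)$ for some $q\in\mathbf R^{1,n}$.

**Step 1: $\Gamma$ acts by similarities.** This turns the problem into affine geometry. Replace $\mathrm{dev}$ by $\psi^{-1}\circ\mathrm{dev}$ and identify $\widetilde M=\Omega$. Let $\mathbf R^{1,n}=\mathsf M(p_\infty)$. By (E3), $p_\infty$ is the least element for $\le$ of the closure of $\Omega$ in $X$. Elements of $\mathrm{hol}(\Gamma)\subset G^+$ preserve $\Omega$ and $\le$, so they fix $p_\infty$. By (E4) they act as $\gamma(x)=\lambda Ax+a$, $\lambda=\lambda(\gamma)>0$, $A\in O^+(1,n)$. Photons of $\widetilde M$ are the sets $\{x+sv:s<r^+(x,v)\}$, with $r^+$ finite by (H) and continuous. Let $\alpha=1/r^+$ for all null $v$ (degree 1 in $v$).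

A tempting shortcut is now to find $\gamma\in\Gamma$ with $\lambda(\gamma)\ne1$ and to take its fixed point as the apex $q$. Apart from the fact that we do not know yet that $\lambda\not\equiv1$, the shortcut stops here: a Lorentzian similarity with $\lambda\ne1$ need not have a fixed point. In coordinates $(u_1,u_2,y)$ with $\langle\,,\rangle=du_1du_2+|dy|^2$, the map $(u_1,u_2,y)\mapsto(u_1+1,\lambda^2u_2,\lambda y)$ multiplies the form by $\lambda^2$ and moves every point. Instead of single elements we use the whole group, through a measure.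

**Step 2: the function $w$.** We measure the squared Lorentzian distance to the boundary. For $x\in\Omega$ put
$$w(x)=\sup_{z\in\mathrm{graph}f}-\langle z-x,z-x\rangle.$$
Since $\Omega$ is an open past set, no $z\in\mathrm{graph}f$ is in $J^-(x)$; so only $z\in I^+(x)$ contribute positive terms, and the point of the graph above $x$ does. Thus $w>0$. If $z\in\mathrm{graph}f$ and $z-x=(T,\tau\nu)$ with $T>\tau\ge0$, $|\nu|=1$, then for $0\le s<\frac{T+\tau}2$ the vector $z-(x+s(1,\nu))=(T-s,(\tau-s)\nu)$ is future timelike, so $x+s(1,\nu)\in I^-(z)\subset\Omega$. Hence $T+\tau\le2\max_{C_1}r^+(x,\cdot)$. So $w<\infty$, the supremum is a maximum, and for fixed $x_1\in\Omega$ the set $\mathrm{graph}f\cap I^+(x_1)$ is bounded. Three properties follow.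

- $\phi:=w+\langle x,x\rangle=\sup_z(2\langle z,x\rangle-\langle z,z\rangle)$ is a finite supremum of affine functions, hence locally convex and continuous on $\Omega$; so $w$ is continuous. Along a null line $\langle x,x\rangle$ is affine, so $w$ is convex along null lines.
- If $x_1\in\Omega$, $x_j\in\Omega\cap I^+(x_1)$ and $x_j\to b\in\mathrm{graph}f$, then $w(x_j)\to0$. Indeed maximizers $z_j\in I^+(x_j)\cap\mathrm{graph}f$ lie in the bounded set $\mathrm{graph}f\cap I^+(x_1)$ and accumulate only at points $z\in\mathrm{graph}f\cap J^+(b)$; since $f$ is 1-Lipschitz, $\langle z-b,z-b\rangle=0$. Taking $x_1\ll x$, this gives $w(x+sv)\to0$ as $s\uparrow r^+(x,v)$; it also gives $w\to0$ along vertical approach to any point of $\mathrm{graph}f$.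
- $w(\gamma x)=\lambda(\gamma)^2w(x)$.

**Step 3: a quantity monotone along photons.** For fixed $(x,v)$, $\omega(s)=w(x+sv)$ is convex on $(-\infty,r^+)$ with limit $0$ at $r^+$. So $\omega(s)/(r^+-s)$, minus the slope of the chord from $s$ to $r^+$, is nonincreasing. Put
$$\mathcal G(x,v)=w(x)\,\alpha(x,v)>0,$$
a continuous function. Then $\mathcal G$ is nonincreasing along photons toward the future.

Test this by hand. For $I^-(0)$, Step 2's supremum is $w=-\langle x,x\rangle$: since $-\langle z-x,z-x\rangle=-\langle x,x\rangle+2\langle z,x\rangle-\langle z,z\rangle$ and, for $z=(-|y|,y)$, $\langle z,z\rangle=0$ and $\langle z,x\rangle\le0$ with equality at $z=0$. Then (1.1) gives $\mathcal G=2\langle x,v\rangle$, constant along photons. For $\{t<0\}$, $w=t^2$ and $\mathcal G=|t|\,dt(v)$ strictly decreases. For $\{t<-|y_1|\}$, the terms with $z=(-|z_1|,z_1,\dots)$ and $z_1\ge0$ are at most $t^2-y_1^2+2z_1(t+y_1)$, with $t+y_1<0$, and symmetrically for $z_1\le0$; so $w=t^2-y_1^2$, which along $(1,\nu)$ has second derivative $2(1-\nu_1^2)$. Along a photon with $\nu_1\ne\pm1$,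 $w$ is strictly convex, so $\mathcal G$ strictly decreases. So we want to show that cocompactness forces $\mathcal G$ to be constant along photons.

**Step 4: a $\Gamma$-invariant measure on null directions.** Let $\mathcal N=\Omega\times\mathcal C$, where $\mathcal C$ is the future null cone minus $0$, with the measure $d\sigma=d^n\bar y/|\bar y|$ ($\bar y$ the spatial part of $v$). It is $O^+(1,n)$-invariant, being twice the limit of $\frac1\varepsilon$ times Lebesgue measure on the future part of $\{0<-\langle v,v\rangle<\varepsilon\}$. Let $m'=\alpha\,dx\,d\sigma$, $\delta_c(x,v)=(x,cv)$ for $c>0$, and let $\gamma\in\Gamma$ act by $(\gamma x,\lambda Av)$. As $\alpha\circ\gamma=\alpha$, $\alpha\circ\delta_c=c\,\alpha$, and $d\sigma$ scales by $c^{n-1}$ under $v\mapsto cv$,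
$$m'(\gamma S)=\lambda^{n+1}\lambda^{n-1}m'(S)=\lambda^{2n}m'(S),\quad\mathcal G\circ\gamma=\lambda^2\mathcal G;\qquad m'(\delta_cS)=c^nm'(S),\quad\mathcal G\circ\delta_c=c\,\mathcal G.\tag{9.1}$$
Let $N=\mathcal N/\{\delta_c\}$; for Borel $E\subset N$ with preimage $\hat E$ put $\mu(E)=m'(\hat E\cap\{\mathcal G\le1\})$. The exponents in (9.1) match:
$$\mu(\gamma E)=m'\big(\gamma(\hat E\cap\{\mathcal G\le\lambda^{-2}\})\big)=\lambda^{2n}\lambda^{-2n}m'(\hat E\cap\{\mathcal G\le1\})=\mu(E),$$
because $\hat E\cap\{\mathcal G\le\lambda^{-2}\}=\delta_{\lambda^{-2}}(\hat E\cap\{\mathcal G\le1\})$. Moreover $\mu$ is finite on compact sets: with $v=c(1,\nu)$ one has $m'=\alpha(x,(1,\nu))\,c^{n-1}dc\,d\nu\,dx$, so $\mu=\frac1n\alpha\,\mathcal G^{-n}d\nu\,dx$ evaluated at $(x,(1,\nu))$, with a continuous density.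

$\Gamma$ acts freely, properly discontinuously and cocompactly on $N$: $N/\Gamma$ is the bundle of null directions of $M$. Let $\Delta\subset N$ be a relatively compact Borel set containing exactly one point of each orbit (cover $N/\Gamma$ by finitely many relatively compact evenly covered open sets and take differences of lifts).

**Step 5: a flow that preserves everything except $\mathcal G$.** We reparametrize the photon flow so that it commutes with $\Gamma$. Consider the flow of homeomorphisms
$$\Psi_u(x,v)=\big(x+(1-e^{-u})\,r^+(x,v)\,v,\;v\big),\qquad u\in\mathbf R,$$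
which multiplies $r^+$ by $e^{-u}$. It commutes with $\Gamma$ and $\delta_c$, because $r^+(\gamma x,\lambda Av)=r^+(x,v)$ and $r^+(x,cv)cv=r^+(x,v)v$. It preserves $m'$: on each line in direction $v$ meeting $\Omega$, $\alpha\,ds=ds/(s^+-s)$ on $(-\infty,s^+)$ is invariant under $s^+-s\mapsto e^{-u}(s^+-s)$; use Fubini. For $u\ge0$, $\mathcal G\circ\Psi_u\le\mathcal G$ by Step 3.

**Step 6: $\mathcal G$ is constant along photons.** Here volume conservation meets monotonicity. Since $\Psi_u$ commutes with $\Gamma$, $\Psi_u\Delta$ also contains exactly one point of each orbit, so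
$$\mu(\Psi_u\Delta)=\sum_\gamma\mu(\Psi_u\Delta\cap\gamma\Delta)=\sum_\gamma\mu(\gamma^{-1}\Psi_u\Delta\cap\Delta)=\mu(\Delta).$$
Hence, for $u\ge0$,
$$\mu(\Delta)=\mu(\Psi_u\Delta)=m'(\hat\Delta\cap\{\mathcal G\circ\Psi_u\le1\})=\mu(\Delta)+m'(\hat\Delta\cap\{\mathcal G\circ\Psi_u\le1<\mathcal G\}),$$
and as $\mu(\Delta)<\infty$ the last term vanishes. Suppose the open set $\{\mathcal G\circ\Psi_u<\mathcal G\}$, invariant under $\Gamma$ and $\delta_c$, were nonempty. Its image in $N$ is open and $\Gamma$-invariant, so it meets $\Delta$ in positive Lebesgue measure, as the countably many translates of $\Delta$ cover $N$. On each of the corresponding rays the condition $c\,\mathcal G\circ\Psi_u\le1<c\,\mathcal G$ holds for $c$ in a nontrivial interval, so the last term would be positive. Hence $\mathcal G\circ\Psi_u=\mathcal G$ for all $u\ge0$: $w$ is affine along every null line in $\Omega$.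

**Step 7: $\Omega$ is a cone.** It remains to solve for $f$. By Step 6, $\phi$ is affine along null lines. In linear coordinates with respect to a basis of null vectors, $\phi$ is affine in each variable separately, so on boxes it is a polynomial. At each point $D^2\phi(v,v)=0$ for all null $v$, so $D^2\phi$ is a multiple of $\langle\,,\rangle$. It is also $\ge0$, while $\langle\,,\rangle$ is indefinite, so $D^2\phi=0$. Thus $\phi$ is affine on the connected set $\Omega$, and after a translation of $\mathbf R^{1,n}$
$$w=t^2-|y|^2+\kappa\quad\text{on }\Omega.$$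
Since $w\to0$ under vertical approach to the graph, $f^2=|y|^2-\kappa$ on $\mathbf R^n$; at $y=0$ this shows $\kappa=-k^2$, $k\ge0$. As $\mathbf R^n\setminus0$ is connected, $f=\pm\sqrt{|y|^2+k^2}$ with constant sign. The sign $+$ is impossible: then $(0,y)\in\Omega$ for $y\ne0$, with $w(0,y)=-|y|^2-k^2<0$. So $f=-\sqrt{|y|^2+k^2}$. For $x=(-T,0)$, $T>k$, compute $w$ from its definition: for $z=(f(y),y)\in I^+(x)$, $0<T-\sqrt{|y|^2+k^2}\le T-k$, so $(T-\sqrt{|y|^2+k^2})^2-|y|^2\le(T-k)^2$, with equality at $y=0$; so $w(x)=(T-k)^2$. The formula gives $T^2-k^2$. Hence $2k(T-k)=0$, so $k=0$ and $\Omega=I^-(0)$ (in the translated coordinates). $\square$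

## 10. When every $\Omega_p$ is a light cone: proof of Theorem A

**Step 1: the cases already settled.** We check that Propositions 8.1 and 9.1 give the conclusion of Theorem A, in both time orientations. If $q\in\mathsf M(p)$, then $I^+(p)\cap I^-(q)$ is the past cone $I^-(q)$ of the Minkowski chart $\mathsf M(p)$, conformal to $\mathbf R\times\mathbf H^n$ by (1.2), and by (E3) it is a Minkowski diamond in another chart. If Case I or IIb holds for $M$, or for $M$ with the reversed time orientation, Propositions 8.1 and 9.1 show that $\mathrm{dev}$ is a diffeomorphism onto the image, under a conformal transformation of $X$, of such a set $I^+(p_\infty)\cap I^-(q)$, $q\in\mathsf M(p_\infty)$, or of its time reversal. An image under $\psi\in G^+$ is $I^+(\psi p_\infty)\cap I^-(\psi q)$ with $\psi q\in\mathsf M(\psi p_\infty)$. A time reversal is of the same form, because $q\in I^+(p)\cap I^-(\sigma^2p)$ is a condition symmetric under time reversal. So Theorem A holds. Assume from now on that Case IIa holds for both time orientations.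

**Step 2: a common apex.** We show that all the sets $\Omega_p$ have the same upper vertex. For $p\in\widetilde M$ take $y$ with $Z_y=S^{n-1}$: $f_p(y')\le\min_\nu(f_p(y)+\langle\nu,y'-y\rangle)=f_p(y)-|y'-y|$, with equality since $f_p$ is 1-Lipschitz. Hence $\Omega_p=I^+(P)\cap I^-(q_p)$ with $q_p=(f_p(y),y)\in\mathsf M(P)$, and $q_p$ is the unique point of $\overline{\Omega_p}\subset J^-(q_p)$ where $\eta$ is maximal. If $p'\ll p$, then by Corollary 6.2, part 3, $\Omega_p=I^+(P)\cap I^-(q_{p'})$. This is nonempty, so $P\ll q_{p'}$, and its closure has $q_{p'}$ as its unique point of maximal $\eta$; so $q_p=q_{p'}$. Thus $p\mapsto q_p$ is constant on each open set $I^+(p')$, hence locally constant, hence constant, $=q$; and $\mathrm{dev}(\widetilde M)\subset I^-(q)$. By time reversal there is $p_*\in X$ such that $\mathrm{dev}$ maps each $I^-(x)$ homeomorphically onto $I^-(\mathrm{dev}\,x)\cap I^+(p_*)$, and $\mathrm{dev}(\widetilde M)\subset I^+(p_*)$.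

**Step 3: $\mathrm{dev}$ is a diffeomorphism onto $I^+(p_*)\cap I^-(q)$.** We exhaust $\widetilde M$ by futures of points going down to $p_*$. Fix $x\in\widetilde M$, a timelike curve in $X$ from $p_*$ to $\mathrm{dev}\,x$, and points $P_k\to p_*$ on it, different from $p_*$ and $\mathrm{dev}\,x$, with $P_{k+1}\ll P_k$. Let $p_k\in I^-(x)$ be the point over $P_k$. The part of the curve from $P_{k+1}$ to $P_k$ lies in $I^-(\mathrm{dev}\,x)\cap I^+(p_*)$ and lifts to $I^-(x)$, so $p_{k+1}\ll p_k$. Let $\mathcal O=\bigcup_kI^+(p_k)$, an increasing union of open sets on which $\mathrm{dev}$ is injective, with image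
$$\bigcup_kI^+(P_k)\cap I^-(q)=I^+(p_*)\cap I^-(q)\supset\mathrm{dev}(\widetilde M).$$
$\mathcal O$ is closed: if $o_i\in\mathcal O$, $o_i\to w$, let $w''\in\mathcal O$ with $\mathrm{dev}\,w''=\mathrm{dev}\,w$; as $\mathrm{dev}|_{\mathcal O}$ is a homeomorphism onto an open set containing $\mathrm{dev}\,w$, $o_i\to w''$, so $w=w''$. Hence $\mathcal O=\widetilde M$ and $\mathrm{dev}:\widetilde M\to I^+(p_*)\cap I^-(q)$ is a diffeomorphism.

**Step 4: $q\in\mathsf M(p_*)$.** This makes the set a diamond. We have $p_*\ll q$. Since $q=q_{p_k}\in\mathsf M(P_k)$, $q\notin J^+(\sigma P_k)$ for all $k$; as $\sigma P_k\to\sigma p_*$, $q\notin I^+(\sigma p_*)$. If $q\notin\mathsf M(p_*)$, then $q\in I^+(p_*)\cap\partial J^+(\sigma p_*)$, and (E5) gives a complete null line of $\mathsf M(p_*)$ in $I^-(q)\cap I^+(p_*)=\mathrm{dev}(\widetilde M)$, contradicting (H). So $q\in\mathsf M(p_*)$, and the first lines of Step 1 conclude the proof of Theorem A. $\blacksquare$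

## 11. Closed quotients of $\mathbf R\times\mathbf H^n$ and the half-space $\{t<0\}$

We prove Theorem B.

**Part (i): incompleteness.** The aim is to verify (H) for quotients. Up to a conformal transformation (E4), the developing image is $I^-(0)\subset\mathbf R^{1,n}=\mathsf M(p_\infty)$, and $\mathrm{dev}$ is injective. A photon arc of length $\pi$ inside $\mathsf M(p_\infty)$ is a complete null line, and none is contained in $I^-(0)$ by (1.1). So photon arcs of $\widetilde M$ have length $<\pi$. Elements of $\mathsf{PPL}(\mathbf R,M)$ lift to $\widetilde M$, so they are constant.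

**Part (ii), step 1: the conformal group.** We identify the group in which $\Gamma$ lives. A time-orientation preserving conformal diffeomorphism of $I^-(0)\subset\mathsf M(p_\infty)$ extends to $X$ (E4) and fixes the least element $p_\infty$ and the greatest element $0$ of the closure. So it is an element of $\mathbf R_+\times O^+(1,n)$, which acts on $\mathbf R\times\mathbf H^n$ as (translations)$\times\mathrm{Isom}(\mathbf H^n)$. Composing with $t\mapsto-t$ on $\mathbf R\times\mathbf H^n$, the full conformal group is $\mathrm{Isom}(\mathbf R)\times\mathrm{Isom}(\mathbf H^n)$. By Theorem A, $M=\Gamma\backslash(\mathbf R\times\mathbf H^n)$ with $\Gamma$ in this group. Let $\Gamma^+\subset\mathbf R\times\mathrm{Isom}(\mathbf H^n)$ be the time-orientation preserving subgroup and $\Gamma_0$ its projection to $\mathrm{Isom}(\mathbf H^n)$. Choose $T$ and a compact $K\subset\mathbf H^n$ with $\Gamma^+([-T,T]\times K)=\mathbf R\times\mathbf H^n$; so $\Gamma_0K=\mathbf H^n$.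

**Part (ii), step 2: $\Gamma_0$ is discrete.** A projection of a discrete group need not be discrete, so this needs an argument. Otherwise there are $(a_k,g_k)\in\Gamma^+$ with $g_k\to1$, $g_k\ne1$. $\Gamma^+$ is finitely generated, say by $(b_i,s_i)$. The commutators $(0,[g_k,s_i])\in\Gamma^+$ tend to $1$, so they are trivial for large $k$, and $g_k$ centralizes $\Gamma_0$. Its displacement function is $\Gamma_0$-invariant, hence bounded because $\Gamma_0K=\mathbf H^n$, so $g_k$ fixes $\partial\mathbf H^n$ pointwise and $g_k=1$, a contradiction. So $\Gamma_0$ is discrete and cocompact.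

**Part (ii), step 3: $\ell$ and $c$.** We find the vertical translations. The group $\Gamma^+\cap(\mathbf R\times1)$ is discrete in $\mathbf R$. If it were trivial, fix $x_0\in\mathbf H^n$. Only finitely many $g\in\Gamma_0$, hence finitely many elements of $\Gamma^+\cong\Gamma_0$, satisfy $x_0\in gK$, so $\mathbf R\times\{x_0\}$ would be covered by finitely many bounded sets. So it equals $\ell\mathbf Z$, $\ell>0$. If $(a,g),(a',g)\in\Gamma^+$, then $a-a'\in\ell\mathbf Z$; so $c(g)=a\bmod\ell$ for $(a,g)\in\Gamma^+$ is a well-defined homomorphism, and $\Gamma^+=\{(a,g):g\in\Gamma_0,\ a\bmod\ell=c(g)\}$.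

**Part (ii), step 4: the finite cover.** We lift $c$ to a real-valued homomorphism on a finite index subgroup and straighten. Let $\Gamma_0'\subset\Gamma_0$ be torsion-free of finite index (Selberg's lemma), and let $\Gamma_0''$ be the kernel of $\Gamma_0'\to H_1(\Gamma_0')\to\mathrm{Tors}\,H_1(\Gamma_0')$, the second map being a projection onto the torsion. The image of $\Gamma_0''$ in $H_1(\Gamma_0')$ is free abelian, so $c|_{\Gamma_0''}$, which factors through it, lifts to $\tilde c:\Gamma_0''\to\mathbf R$, and $\{(\tilde c(g)+k\ell,g):g\in\Gamma_0'',k\in\mathbf Z\}$ is the preimage of $\Gamma_0''$ in $\Gamma^+$, of finite index. Let $N=\Gamma_0''\backslash\mathbf H^n$, a closed hyperbolic manifold. As $\mathrm{Hom}(\pi_1N,\mathbf R)=H^1_{dR}(N)$, there is a function $u$ on $\mathbf H^n$ with $u\circ g-u=\tilde c(g)$. The map $(t,x)\mapsto(t-u(x),x)$ carries $(t+\tilde c(g)+k\ell,gx)$ to $(t-u(x)+k\ell,gx)$, so it descends to a diffeomorphism of the quotient onto $(\mathbf R/\ell\mathbf Z)\times N$.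

**Part (iii): the half-space.** We distinguish $E=\{t<0\}\subset\mathbf R^{1,n}$ from $\mathbf D^{1,n}$ by conformal groups. $E$ is homogeneous under $x\mapsto\lambda Ax+a$ with $\lambda>0$, $A\in SO(n)$, $a\in\{0\}\times\mathbf R^n$. Its photons are proper subrays of null lines, so it is totally lightlike incomplete. As in part (ii), its time-orientation preserving conformal maps extend to $X$ and fix the least element of its closure, so they are similarities preserving $\{t<0\}$: the linear part preserves the direction of the boundary hyperplane, hence $A\in O(n)$, and $a\in\{0\}\times\mathbf R^n$. So its conformal group has identity component $\mathbf R_+\ltimes(\mathbf R^n\rtimes SO(n))$. The adjoint action of the dilation by $\lambda$ multiplies the translation part of the Lie algebra by $\lambda$ and fixes the rest, so its determinant is $\lambda^n$, and this group is not unimodular. For $\mathbf D^{1,n}$ the identity component is $\mathbf R\times SO_0(1,n)$, the product of an abelian and a semisimple group, hence unimodular. So $E$ is not conformal to $\mathbf D^{1,n}$.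 $\blacksquare$
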